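\title{A counterexample to a conjecture on monochromatic $k$-connection of graphs}

\begin{abstract}
An edge-coloring of a $k$-connected graph $G$ is monochromatic $k$-connected if any two vertices are joined by $k$ internally disjoint paths, each of a single color; $mc_k(G)$ is the largest number of colors in such a coloring. A conjecture posed in a paper of Cai, Fujita, Liu and Park says that for $k\ge 2$ the optimum is reached by coloring a minimum spanning $k$-connected subgraph $H$ as well as possible and giving every other edge a color of its own. We show that such an $H$ admits only one color, so that the conjectured value is $e(G)-e(H)+1$, and that the conjecture fails for every $k\ge 6$: for infinitely many $n$ we have $mc_k(K_n)=\binom n2-\frac{kn}{2}+\lfloor k/3\rfloor$. The coloring is built from $\lfloor k/3\rfloor$ edge-disjoint cubic expanders whose union has large girth. The matching upper bound holds for all $k\ge4$ and all large $n$.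
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite, simple and undirected unless we say otherwise, $e(G)$ is the number of edges of $G$, and $\subset$ denotes inclusion that need not be proper. A graph $G$ is \emph{$k$-connected} if $|V(G)|\ge k+1$ and $G-U$ is connected for every $U\subset V(G)$ with $|U|\le k-1$. Paths between two given vertices are \emph{disjoint} if they have no internal vertex in common. By Menger's theorem, any two vertices of a $k$-connected graph are joined by $k$ disjoint paths; in particular every degree is at least $k$.

A path in an edge-colored graph is \emph{monochromatic} if all its edges have the same color. An edge-coloring of a $k$-connected graph $G$ is \emph{monochromatic $k$-connected} if any two vertices are joined by $k$ disjoint monochromatic paths; different paths may have different colors. The coloring with one color has this property, and every further color makes it harder to keep. The \emph{monochromatic $k$-connection number} $mc_k(G)$ is the largest number of colors in a monochromatic $k$-connected coloring of $G$.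

A color class with $e$ edges uses $e$ edges to produce one color, so it wastes $e-1$ of them, and the number of colors is $e(G)$ minus the total waste. The obvious way to waste little is to let a sparse subgraph carry all the paths. A \emph{minimum spanning $k$-connected subgraph} of $G$ is a $k$-connected subgraph $H$ with $V(H)=V(G)$ and with the fewest edges among such subgraphs. Put
\[
h_k(G)=\max\{mc_k(H):\ H \text{ is a minimum spanning $k$-connected subgraph of } G\}.
\]
Take a subgraph attaining this maximum, color it optimally, and give every other edge of $G$ its own new color. All minimum subgraphs have the same number of edges, so for any one of them, $H$,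
\begin{equation}\label{eq:lower}
mc_k(G)\ \ge\ e(G)-e(H)+h_k(G)\ \ge\ e(G)-e(H)+1 .
\end{equation}
The first inequality is an equality when $G$ is its own minimum subgraph, as for $G=K_{k+1}$. For $k=1$ it can be far from equality: in $K_n$ every edge may receive its own color, whereas a spanning tree admits one color only (the unique path through two adjacent edges must be monochromatic), so the bound is $\binom n2-n+2$. For $k\ge2$ an edge with its own color supplies only one of the $k$ paths between its ends, the other $k-1$ paths must run in larger color classes, and it is natural to guess that these classes together cost as much as a $k$-connected spanning subgraph. This is the conjecture posed in \cite{CFLP}.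

\medskip
\noindent\textbf{Conjecture.} \emph{Let $k\ge2$, let $G$ be a $k$-connected graph and let $H$ be a minimum spanning $k$-connected subgraph of $G$. Then $mc_k(G)=e(G)-e(H)+h_k(G)$.}
\medskip

The conjecture is false for every $k\ge 6$, already for complete graphs.

\begin{theorem}\label{thm:counter}
Let $k\ge6$. For infinitely many $n$,
\[
mc_k(K_n)\ \ge\ \binom n2-\frac{kn}2+\Big\lfloor \frac k3\Big\rfloor ,
\qquad\text{while}\qquad
e(K_n)-e(H)+h_k(K_n)=\binom n2-\frac{kn}{2}+1
\]
for every minimum spanning $k$-connected subgraph $H$ of $K_n$.
\end{theorem}

The term $h_k$ in the conjecture carries no information.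

\begin{theorem}\label{thm:h}
For every $k\ge2$ and every $k$-connected graph $G$ we have $h_k(G)=1$.
\end{theorem}

So the conjecture amounts to $mc_k(G)=e(G)-e(H)+1$. The excess in Theorem~\ref{thm:counter} is the true one.

\begin{theorem}\label{thm:upper}
For every $k\ge4$ there is $n_0(k)$ such that for all $n\ge n_0(k)$,
\[
mc_k(K_n)\ \le\ \binom n2-\Big\lceil \frac{kn}2\Big\rceil+\Big\lfloor \frac k3\Big\rfloor .
\]
\end{theorem}

Harary \cite{Ha} showed that for $2\le k<n$ there is a $k$-connected graph on $n$ vertices with $\lceil kn/2\rceil$ edges. Since all degrees are at least $k$, no such graph has fewer edges, so $e(H)=\lceil kn/2\rceil$ for $G=K_n$. With \eqref{eq:lower} and the three theorems this gives the following.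

\begin{corollary}\label{cor:exact}
For $k\ge6$ and infinitely many $n$ we have $mc_k(K_n)=\binom n2-\frac{kn}2+\lfloor k/3\rfloor$; this exceeds the conjectured value by exactly $\lfloor k/3\rfloor-1\ge1$, which is unbounded as $k\to\infty$. For $k\in\{4,5\}$ and all large $n$ we have $mc_k(K_n)=\binom n2-\lceil kn/2\rceil+1$, as the conjecture predicts.
\end{corollary}

We do not settle for which of $k=2,3,4,5$ the conjecture holds for all graphs $G$.

\section{Vertices of degree $k$ and the value of $h_k$}\label{sec:saturation}

A vertex of degree exactly $k$ has no edge to spare: $k$ disjoint paths leaving it use every edge at it. All rigidity arguments in this paper start here. In an edge-colored graph, $r_i(x)$ denotes the number of edges of color $i$ at $x$.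

\begin{lemma}\label{lem:sat}
Let $\Gamma$ be an edge-colored graph, let $x\ne v$ be vertices joined by $k$ disjoint monochromatic paths in $\Gamma$, and suppose that $x$ has degree $k$.
\begin{enumerate}
\item[(i)] Every edge at $x$ is the first edge of exactly one of the paths.
\item[(ii)] $r_i(v)\ge r_i(x)$ for every color $i$.
\item[(iii)] If $v$ also has degree $k$, then $r_i(v)=r_i(x)$ for every $i$, and for every common neighbor $w$ of $x$ and $v$ the edges $xw$ and $wv$ have the same color.
\end{enumerate}
\end{lemma}

\begin{proof}
Two of the paths cannot have the same first edge $xw$: if $w\ne v$ then $w$ would be internal in both, and if $w=v$ both would be the path $xv$. So the $k$ first edges are distinct, which is (i). Likewise the last edges are distinct. By (i), exactly $r_i(x)$ paths have color $i$, and their last edges give (ii). In (iii), equality follows by exchanging $x$ and $v$. Let $xw$ lie on the path $P$ and $wv$ on the path $Q$, using (i) at both ends. Then $w$ is internal in $P$ and in $Q$, so $P=Q$, and this path is monochromatic.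
\end{proof}

\begin{corollary}\label{cor:regular}
Let $k\ge2$. If $H$ is $k$-regular and $k$-connected, then $mc_k(H)=1$. Consequently, if $n\ge k+1$ and $kn$ is even, the conjectured value of $mc_k(K_n)$ is $\binom n2-\frac{kn}2+1$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:sat}(iii) any two edges with a common end have the same color, and $H$ is connected. If $kn$ is even, a minimum spanning $k$-connected subgraph of $K_n$ has $kn/2$ edges and minimum degree at least $k$, so it is $k$-regular.
\end{proof}

This is all that Theorem~\ref{thm:counter} needs. For a general graph $G$ the subgraph $H$ need not be regular, and we need to know that vertices of degree $k$ are still everywhere. A graph $H$ is \emph{minimally $k$-connected} if it is $k$-connected and $H-f$ is not, for every edge $f$. Mader \cite{Ma} proved that in a minimally $k$-connected graph every cycle contains a vertex of degree $k$.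

\begin{proof}[Proof of Theorem~\ref{thm:h}]
Let $H$ be a minimum spanning $k$-connected subgraph of $G$; it is minimally $k$-connected, and this is the only property we use. Fix a monochromatic $k$-connected coloring of $H$. Let $\mathcal L$ be the set of vertices of degree $k$ and $F=H-\mathcal L$. By Mader's theorem $F$ is a forest. If $F$ has a vertex, it has a vertex with at most one neighbor in $F$; this vertex has degree at least $k+1$ in $H$, hence at least $k$ neighbors in $\mathcal L$. Therefore
\begin{equation}\label{eq:L}
\mathcal L\ne\emptyset,\qquad\text{and}\qquad |\mathcal L|\ge k\ \text{ if }V(F)\neq\emptyset .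
\end{equation}
Lemma~\ref{lem:sat} gives numbers $r_i$ with $\sum_i r_i=k$ such that
\begin{enumerate}
\item[(A)] $r_i(x)=r_i$ for $x\in\mathcal L$, and $r_i(v)\ge r_i$ for every vertex $v$;
\item[(B)] for every vertex $w$, all edges from $w$ to $\mathcal L$ have the same color.
\end{enumerate}

\emph{One color at $\mathcal L$.} Suppose that all edges at $\mathcal L$ are red. Then each $x\in\mathcal L$ is joined to every other vertex by $k$ disjoint red paths. Suppose some edge $f$ is not red, and let $H_1$ be the spanning subgraph of red edges. Since $H_1\subset H-f$ and $H-f$ is not $k$-connected, neither is $H_1$, so $H_1-U$ is disconnected for some $U$ with $|U|\le k-1$. If there were $x\in\mathcal L\setminus U$, take $z$ in another component of $H_1-U$; one of the $k$ disjoint red $x$--$z$ paths avoids $U$, which is absurd. So $\mathcal L\subset U$ and $|\mathcal L|\le k-1$. As $H$ has at least $k+1$ vertices, $V(F)\ne\emptyset$, against \eqref{eq:L}. Hence all edges are red.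

\emph{At least two colors at $\mathcal L$.} We show that this is impossible. By (A), every vertex sees at least two colors. If $V(F)=\emptyset$, all edges at a vertex go to $\mathcal L$, and (B) is violated. So let $w$ be a vertex of $F$ with at most one neighbor in $F$. By (B), all edges at $w$ with at most one exception have one color $c$, which occurs at $\mathcal L$. By (A), every other color $i$ with $r_i\ge 1$ occurs at least $r_i$ times at $w$. So there is exactly one such color, say blue, with $r_{\mathrm{blue}}=1$ and $r_c=k-1\ge1$.

By Lemma~\ref{lem:sat}(i), a vertex $x\in\mathcal L$ has a blue path to every other vertex, so the blue edges form a connected spanning subgraph, in which the vertices of $\mathcal L$ have degree one. A blue edge inside $\mathcal L$ would be a component of it, which is impossible because $H$ has at least $k+1\ge3$ vertices. A blue path between two vertices of $F$ has no internal vertex of blue degree one, so it lies in $F$. Thus the blue edges of $F$ form a connected spanning subgraph of the forest $F$, which can only be $F$ itself: all edges of $F$ are blue. Now take $x\in\mathcal L$ and its blue edge $xw'$, where $w'\in V(F)$. By (B)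 all edges from $w'$ to $\mathcal L$ are blue, and so are its edges in $F$. Then $r_c(w')=0<r_c$, contrary to (A).
\end{proof}

\section{Colorings of $K_n$ and the number $\lfloor k/3\rfloor$}\label{sec:core}

In $K_n$ the rigidity of Corollary~\ref{cor:regular} is relaxed by exactly one path: two vertices whose edge has a color of its own get one path for free.

\begin{lemma}\label{lem:core}
Let $k\ge2$ and $n\ge k+1$. Let $N$ be a spanning subgraph of $K_n$ whose edges are colored with exactly $t$ colors, and give each edge of $K_n$ outside $N$ its own new color. This coloring has $\binom n2-e(N)+t$ colors, and it is monochromatic $k$-connected if and only if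
\begin{enumerate}
\item[(a)] any two vertices adjacent in $N$ are joined by $k$ disjoint monochromatic paths in $N$, and
\item[(b)] any two other vertices are joined by $k-1$ disjoint monochromatic paths in $N$.
\end{enumerate}
In that case $N$ has minimum degree at least $k$.
\end{lemma}

\begin{proof}
A monochromatic path with at least two edges lies in $N$, so the only monochromatic $u$--$v$ path that can lie outside $N$ is the edge $uv$, and it is disjoint from all others. This gives the equivalence. By (a) and (b) every vertex $x$ has at least $k-1\ge1$ edges in $N$, and (a) applied to $x$ and an $N$-neighbor gives $k$ such edges.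
\end{proof}

Every coloring of $K_n$ has this form: take for $N$ the union of the color classes with at least two edges, viewed as a spanning subgraph. We may also assume that each class is connected, since giving different colors to the components of a class keeps monochromatic paths monochromatic and does not decrease the number of colors. We call $N$ the \emph{core}. Writing $e(N)=\frac{kn}2+s$ with $s\ge0$, the number of colors is
\begin{equation}\label{eq:count}
\binom n2-\frac{kn}2+(t-s).
\end{equation}
For $kn$ even, a one-colored $k$-regular $k$-connected core has $t-s=1$. To beat the conjecture we want $s=0$ and $t\ge2$. How large can $t$ be? One kind of color class is ruled out at once.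

\begin{lemma}\label{lem:ham}
Suppose that (a) holds and that some vertex $x$ has degree $k$ in $N$ and is incident with edges of $N$ of at least two colors. Then no color class of $N$ is a Hamilton cycle of $K_n$.
\end{lemma}

\begin{proof}
Let $C$ be such a class and let $xx'$, $xx''$ be its edges at $x$. Take $k$ disjoint monochromatic $x$--$x'$ paths in $N$. By Lemma~\ref{lem:sat}(i), one of them starts with $xx''$; it stays in $C$, so it is $C-xx'$ and contains all vertices. Another one starts with an edge of a different color, which is not $xx'$, so it has an internal vertex. The two paths are not disjoint.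
\end{proof}

\begin{example}[Regular cores]\label{ex:regular}
Let $k\ge3$ and $s=0$, so that $N$ is $k$-regular, and let all classes be connected with at least two edges. By (a) and (b) the graph $N$ is connected, and by Lemma~\ref{lem:sat}(iii) adjacent vertices have the same color degrees. So class $i$ is a connected spanning $r_i$-regular graph, and $r_1+\dots+r_t=k$. A connected $1$-regular graph is a single edge, so $r_i\ne1$. A connected spanning $2$-regular graph is a Hamilton cycle, so $r_i\neq2$ when $t\ge2$. Hence $t=1$ or all $r_i\ge3$, and $t\le\lfloor k/3\rfloor$. The first value of $k$ that leaves room for two colors is $k=6$, with two cubic classes.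
\end{example}

Theorem~\ref{thm:upper} says that allowing $s>0$ does not improve on this, and Theorem~\ref{thm:counter} says that cubic classes work. The next example shows why they can.

\begin{example}[Two cubic classes]\label{ex:six}
Let $k=6$ and let $N$ be the union of a red and a blue cubic graph on the same vertex set. Let $uw$ be red and $wv$ blue. A monochromatic $u$--$v$ path using $uw$ and one using $wv$ are different and meet in $w$, so a family of disjoint monochromatic $u$--$v$ paths leaves one of these two edges unused. The number of red paths is the number of red edges used at $u$, the number of blue paths is the number of blue edges used at $v$, so there are at most $3+3-1=5$ paths. This is why $N$ itself is not monochromatic $6$-connected. In $K_n$ it is harmless provided that $uv\notin E(N)$, for then five paths are enough. If a second vertex $w'$ had $uw'$ red and $w'v$ blue, the same count would give at most four paths. So certain triangles and $4$-cycles are fatal, and we shall exclude all short cycles.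

Suppose then that $N$ is a tree near $u$ and $v$. Discard $uw$ at $u$ and any red edge at $v$. Two red and three blue edges remain at each of $u$, $v$; pair them by color (Figure~\ref{fig:six}). From each remaining edge a binary tree of its color grows away from $u$ or $v$. These ten trees are disjoint: for instance, the blue tree that starts with $vw$ passes through $w$ but cannot continue to $u$ along the red edge $wu$. It remains to join the two trees of each pair by a path of their color that avoids the other four paths, and this is possible if each color class is an expander.
\end{example}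

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray,thick,dotted] (0,0)--(6,0);
\draw[red,very thick] (0,0)--(3,0.6) (0,0)--(-0.6,-1) (0,0)--(0.6,-1)
  (6,0)--(5.2,-1) (6,0)--(6,-1) (6,0)--(6.8,-1);
\draw[blue,very thick,dashed] (0,0)--(-0.8,1) (0,0)--(0,1) (0,0)--(0.8,1)
  (6,0)--(3,0.6) (6,0)--(6,1) (6,0)--(6.8,1) (3,0.6)--(2.4,1.4);
\draw[red] (0.6,-1) to[out=-40,in=-140] (5.2,-1);
\draw[red] (-0.6,-1) to[out=-60,in=-120] (6,-1);
\draw[blue,dashed] (0.8,1) to[out=60,in=170] (2.4,1.4);
\draw[blue,dashed] (0,1) to[out=60,in=120] (6,1);
\draw[blue,dashed] (-0.8,1) to[out=70,in=110] (6.8,1);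
\foreach \p in {(0,0),(6,0),(3,0.6),(-0.6,-1),(0.6,-1),(5.2,-1),(6,-1),(6.8,-1),(-0.8,1),(0,1),(0.8,1),(6,1),(6.8,1),(2.4,1.4)}
  \fill \p circle (1.7pt);
\node[left] at (-0.1,0) {$u$};
\node[right] at (6.1,0) {$v$};
\node[above right] at (3,0.6) {$w$};
\node at (1.5,0.3) {$\times$};
\node at (6.4,-0.5) {$\times$};
\end{tikzpicture}
\caption{Six disjoint monochromatic $u$--$v$ paths in $K_n$ when the core is the union of a red (solid) and a blue (dashed) cubic graph, $uw$ is red and $wv$ is blue. Two red edges are discarded ($\times$). The thin curves are long paths: two red and three blue, one of the blue paths reaching $v$ through $w$. The sixth path is the edge $uv$ (dotted), which is outside the core and has a color of its own.}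
\label{fig:six}
\end{figure}

\section{Packing with large girth, and linking in expanders}\label{sec:tools}

The \emph{girth} of a graph is the length of its shortest cycle, and is infinite for a forest. We need several expanders on one vertex set, edge-disjoint and with a union of large girth. For a graph $F$ on $V$ and a permutation $\pi$ of $V$, let $\pi F$ be the graph with edges $\pi(x)\pi(y)$, $xy\in E(F)$.

To place a copy $B=\pi F$ against a fixed graph $A$, the natural move is to take a vertex $x$ on a short cycle of the union and a distant vertex $y$, and exchange their roles in $B$. This destroys the short cycles that switch between $A$ and $B$ at $x$, but it can create others. Regard a common edge of $A$ and $B$ as a cycle of length $2$. If $xz_1,\dots,xz_j$ are common edges, then after the exchange $A$ contains the edges $xz_i$ and the new copy contains the edges $yz_i$: the $j$ cycles of length $2$ are replaced by the $\binom j2$ cycles $xz_iyz_{i'}$ of length $4$. The number of short cycles may go up. But each new cycle is spliced from two old ones and its length is the sum of theirs, so under the weight $\theta^{\text{length}}$ with small $\theta$ the loss is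 linear and the gain quadratic.

\begin{lemma}\label{lem:pack}
Let $g\ge2$ and $\Delta\ge2$. Let $A$ and $F$ be graphs on a vertex set $V$ with $|V|>\Delta^{g+1}$, both of girth greater than $g$, whose maximum degrees sum to at most $\Delta$. Then there is a permutation $\pi$ of $V$ such that $A$ and $\pi F$ are edge-disjoint and $A\cup\pi F$ has girth greater than $g$.
\end{lemma}

\begin{proof}
For a permutation $\pi$ let $B=\pi F$ and let $M=A\uplus B$ be the multigraph in which a common edge of $A$ and $B$ appears twice and forms a cycle of length $2$. Its maximum degree is at most $\Delta$. \emph{Short} means of length at most $g$. Since $g\ge2$, we must find $\pi$ for which $M$ has no short cycle. Put $\theta=1/(2\Delta)$ and $\Phi(\pi)=\sum\theta^{|\Gamma|}$, the sum over the short cycles $\Gamma$ of $M$, where $|\Gamma|$ is the length. Choose $\pi$ minimizing $\Phi$ and suppose that $M$ has a short cycle.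

As $A$ and $B$ have girth greater than $g$, this cycle has edges of both, so it is \emph{mixed} at some vertex $x$: its two edges at $x$ are an $A$-edge and a $B$-edge. At most $1+\Delta+\dots+\Delta^g<\Delta^{g+1}$ vertices are within distance $g$ of $x$, so there is a vertex $y$ at distance greater than $g$ from $x$ in $M$. Let $\tau$ be the transposition of $x$ and $y$ and let $M'=A\uplus\tau B$, the multigraph of $\tau\pi$.

To compare $M$ and $M'$, split $x$ into $x_A$ and $x_B$, carrying the $A$-edges and the $B$-edges at $x$, and split $y$ into $y_A,y_B$ in the same way. Call the result $M^\circ$. Then $M$ arises from $M^\circ$ by identifying $x_A$ with $x_B$ and $y_A$ with $y_B$, and $M'$ arises by identifying $x_A$ with $y_B$ (the vertex $x'$) and $y_A$ with $x_B$ (the vertex $y'$). By the choice of $y$,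
\begin{equation}\label{eq:far}
\text{no short path of $M^\circ$ joins $\{x_A,x_B\}$ to $\{y_A,y_B\}$.}
\end{equation}
For $z\in\{x,y\}$ let $S_z=\sum\theta^{|P|}$ over the short cycles $P$ of $M$ mixed at $z$, and let $\Phi_0$ be the same sum over short cycles mixed at neither. No short cycle of $M$ contains both $x$ and $y$, so $\Phi(\pi)=\Phi_0+S_x+S_y$. A path of $M^\circ$ from $x_A$ to $x_B$ that avoids $y_A,y_B$ is a cycle of $M$ mixed at $x$, and likewise for $y$. Let $\Gamma'$ be a short cycle of $M'$; it is \emph{mixed} at $x'$ or $y'$ if its two edges there come from the two different split vertices.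

\emph{Mixed at neither $x'$ nor $y'$.} Then $\Gamma'$ is a cycle of $M^\circ$, and by \eqref{eq:far} it does not meet both $\{x_A,x_B\}$ and $\{y_A,y_B\}$. If it contains at most one split vertex, it is a short cycle of $M$ mixed at neither $x$ nor $y$; these contribute at most $\Phi_0$ to $\Phi(\tau\pi)$. If it contains $x_A$ and $x_B$, it is the union of two $x_A$--$x_B$ paths, that is, of two distinct cycles $P_1,P_2$ of $M$ mixed at $x$, with $|P_1|+|P_2|=|\Gamma'|$. The unordered pair $\{P_1,P_2\}$ determines $\Gamma'$, so these contribute at most $\frac12S_x^2$. The cycles through $y_A$ and $y_B$ contribute at most $\frac12S_y^2$.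

\emph{Mixed at exactly one of $x',y'$.} Then the edges of $\Gamma'$ form a short path of $M^\circ$ from $x_A$ to $y_B$ or from $y_A$ to $x_B$, contrary to \eqref{eq:far}.

\emph{Mixed at both.} The two arcs of $\Gamma'$ between $x'$ and $y'$ are paths of $M^\circ$, one starting at $x_A$ and one at $y_B$, and ending at $y_A$ and $x_B$ in some order. By \eqref{eq:far} they join $x_A$ to $x_B$ and $y_B$ to $y_A$, so they are cycles $P,Q$ of $M$ mixed at $x$ and at $y$, with $|P|+|Q|=|\Gamma'|$. These contribute at most $S_xS_y$.

With $\sigma=S_x+S_y$ we obtain
\[
\Phi(\tau\pi)-\Phi(\pi)\ \le\ \tfrac12S_x^2+\tfrac12S_y^2+S_xS_y-S_x-S_y\ =\ \tfrac12\sigma^2-\sigma .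
\]
At most $\Delta^\ell$ cycles of length $\ell$ pass through a given vertex, so $S_x,S_y\le\sum_{\ell\ge2}\Delta^\ell\theta^\ell=\sum_{\ell\ge 2}2^{-\ell}=\frac12$. Also $S_x>0$. Thus $0<\sigma\le1$ and $\Phi(\tau\pi)<\Phi(\pi)$, a contradiction.
\end{proof}

An \emph{outside neighbor} of a vertex set $S$ is a vertex not in $S$ with a neighbor in $S$. In a graph where all sets of at most half the vertices have proportionally many outside neighbors, balls grow geometrically. They still do after a set $Q$ is deleted, provided that they start large compared with $Q$; some such condition is needed, since $Q$ may contain all outside neighbors of a small set.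

\begin{lemma}\label{lem:link}
Let $\beta>0$ and let $F$ be a graph on a set $V$ of $n$ vertices in which every $S\subset V$ with $|S|\le n/2$ has at least $\beta|S|$ outside neighbors. Let $Q\subset V$ and let $X,Y\subset V\setminus Q$ be nonempty with $|X|,|Y|\ge\frac2\beta|Q|$. Then $F-Q$ contains a path from $X$ to $Y$ of length at most $L=2\lceil \ln n/\ln(1+\beta/2)\rceil$.
\end{lemma}

\begin{proof}
Let $X_j$ be the set of vertices at distance at most $j$ from $X$ in $F-Q$. If $|X_j|\le n/2$, then $|X_{j+1}|\ge(1+\beta)|X_j|-|Q|\ge(1+\frac\beta2)|X_j|$, because $|Q|\le\frac\beta2|X|\le\frac\beta2|X_j|$. Since $(1+\frac\beta2)^{L/2}\ge n$ and the sets $X_j$ increase, $|X_{L/2}|>n/2$. The same holds for $Y$, so the two sets meet.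
\end{proof}

Expansion comes from eigenvalues. Let $\mu_2$ be the second largest eigenvalue of the adjacency matrix of an $r$-regular graph on a set $V$ of $n$ vertices. The standard Alon--Milman inequality says that the number of edges between $S$ and $V\setminus S$ satisfies
\begin{equation}\label{eq:AM}
e(S,V\setminus S)\ \ge\ (r-\mu_2)\,|S|\,|V\setminus S|/n .
\end{equation}
(The function $f=n\mathbf 1_S-|S|$ is orthogonal to the constants, so $n^2e(S,V\setminus S)=\sum_{xy\in E}(f(x)-f(y))^2\ge(r-\mu_2)\|f\|^2$, and $\|f\|^2=n|S||V\setminus S|$.) We use the case $q=2$ of a theorem of Morgenstern \cite{Mo}: for infinitely many $n$ there is a connected cubic graph $R$ on $n$ vertices that is Ramanujan, meaning that all eigenvalues other than $\pm3$ have modulus at most $2\sqrt2$, and has girth at least $\frac23\log_2n$. As $R$ is connected, the eigenvalue $3$ is simple and $\mu_2\le2\sqrt2$. For $|S|\le n/2$, \eqref{eq:AM} gives at least $\frac{3-2\sqrt2}2|S|$ edges leaving $S$, and each outside neighbor receives at most three of them. So $S$ has at least $\frac{3-2\sqrt2}{6}|S|\ge\frac1{36}|S|$ outside neighbors; the last inequality is $2\sqrt2\le\frac{17}6$, that is, $8\le\frac{289}{36}$.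

\section{The coloring with $\lfloor k/3\rfloor$ large classes}\label{sec:construction}

We prove Theorem~\ref{thm:counter}. Fix $k\ge6$ and $t=\lfloor k/3\rfloor$. Let $R$ be one of the cubic graphs above, on a set $V$ of $n$ vertices; $n$ is even because $R$ is cubic. By Corollary~\ref{cor:regular} and Lemma~\ref{lem:core}, it suffices to find, for large $n$, a $k$-regular graph $N$ on $V$, colored with exactly $t$ colors, that satisfies (a) and (b).

\subsection{Parameters and the core}

The paths between $u$ and $v$ will be built one at a time, and there are two dangers. An early path, of any color, may wander back toward $u$ and cut off a tree that a later path needs; and Lemma~\ref{lem:link} needs starting sets much larger than the set to be avoided. We therefore use two depths $a<b$. The first $a$ levels of every tree are reserved for their own path. Level $a$ has more vertices than all paths together, so some subtree below it is untouched. Level $b$ of that subtree is large compared with all paths and all reserved levels. Paths have $O(\log n)$ vertices, so depths of order $\log\log n$ suffice.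

Let $\beta=\frac1{36}$, let $L$ be as in Lemma~\ref{lem:link}, let $\lambda=\log_2n$, and put
\[
a=\lceil2\log_2\lambda\rceil,\qquad b=a+\lceil5\log_2\lambda\rceil,\qquad g=4b+2,\qquad \ell=2b+L+3 .
\]
Then $b,g=O(\log\lambda)$ and $L,\ell=O(\lambda)$, while $\lambda^2\le2^a\le2\lambda^2$ and $2^{b-a}\ge\lambda^5$. For fixed $k$ the number $k^{g+1}$ is bounded by a fixed power of $\lambda$, and $n=2^\lambda$. Hence for all large $n$
\begin{equation}\label{eq:param}
\tfrac23\lambda>g,\qquad n>k^{g+1},\qquad 2^{a-1}>k\ell,\qquad 2^{b-a}\ge\tfrac2\beta\,\bigl(2b+3+k\ell+2k4^a\bigr),
\end{equation}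
the last because $4^a\le4\lambda^4$.

Take $t$ copies of $R$ and $k-3t\in\{0,1,2\}$ perfect matchings of $V$. Each has girth greater than $g$, and their degrees sum to $k$. Add them one at a time, applying Lemma~\ref{lem:pack} with $\Delta=k$ to the union built so far and the next graph. We obtain edge-disjoint copies whose union $N$ is $k$-regular of girth greater than $g$. For $i<t$ give color $i$ to the $i$-th copy of $R$, and give color $t$ to the $t$-th copy and the matchings. The graph $N_i$ of color $i$ is $r_i$-regular with $3\le r_i\le5$ and contains a spanning copy of $R$, so Lemma~\ref{lem:link} applies to it with $\beta=\frac1{36}$.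

\subsection{Branches at two vertices}

Fix $u\ne v$, let $d$ be their distance in $N$, and let $B(z)$ be the set of vertices within distance $b$ of $z$ in $N$. A connected graph in which all vertices are within distance $\rho$ of one vertex either is a tree or has a cycle of length at most $2\rho+1$, formed by an edge outside a breadth-first search tree and two paths in it. If $d>2b$, the sets $B(u)$ and $B(v)$ are disjoint and each induces a tree. If $d\le2b$, let $P=p_0p_1\dots p_d$ be a shortest path from $p_0=u$ to $p_d=v$, and let $T$ be the subgraph of $N$ induced by $B(u)\cup B(v)$. It contains $P$, since $p_j\in B(u)$ for $j\le b$ and $p_j\in B(v)$ for $j\ge d-b$. Every vertex of $T$ is joined within $T$ to $u$ or $v$ by a path of length at most $b$, and from there along $P$ to $p_{\lfloor d/2\rfloor}$ in at most $b$ further steps. Since $N$ has no cycle of length at most $4b+1$, the graph $T$ is a tree.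

Let $z\in\{u,v\}$ and let $zz'$ be an edge of $N$, of color $c$. For $1\le j\le b$ let $S_j(zz')$ be the set of last vertices of paths of length $j$ and color $c$ that start at $z$ with the edge $zz'$. The \emph{branch} of $zz'$ is $S(zz')=\bigcup_{j\le b}S_j(zz')$, and its \emph{trunk} is $S_{\le a}(zz')=\bigcup_{j\le a}S_j(zz')$. These paths lie in the tree induced by $B(z)$, so distinct paths have distinct last vertices, and each path of length less than $b$ extends in exactly $r_c-1\in\{2,3,4\}$ ways. The \emph{descendants} of a vertex of the branch are the last vertices of the paths that extend its path, the vertex itself included. Thus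
\begin{equation}\label{eq:sizes}
|S_a(zz')|\ge2^{a-1},\qquad |S_{\le a}(zz')|\le 1+4+\dots+4^{a-1}\le4^a,
\end{equation}
distinct vertices of $S_a(zz')$ have disjoint sets of descendants, and each has at least $2^{b-a}$ descendants in $S_b(zz')$. This exponential growth is where $r_c\ge3$ is used.

We choose $m$ pairs $(u_q,v_q)$, $1\le q\le m$, of an $N$-neighbor of $u$ and an $N$-neighbor of $v$, with the $u_q$ distinct, the $v_q$ distinct, and $uu_q$, $vv_q$ of the same color $c_q$. Both $u$ and $v$ have $r_i$ edges of color $i$, so after omitting one edge of the same color on each side, or none, the neighbors can be paired by color.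
\begin{itemize}
\item \emph{Case A: $d\le2b$ and $P$ is monochromatic}; this includes $d=1$. Omit $p_1$ at $u$ and $p_{d-1}$ at $v$; $m=k-1$. The path $P$ will be the $k$-th path.
\item \emph{Case B: $d\le2b$ and $P$ is not monochromatic}; then $d\ge2$. Omit $p_1$ at $u$, and at $v$ omit any neighbor joined to $v$ in the color of $up_1$; $m=k-1$. Example~\ref{ex:six} is this case with $d=2$.
\item \emph{Case C: $d>2b$.} Omit nothing; $m=k$.
\end{itemize}
Write $U^q=S(uu_q)$, $W^q=S(vv_q)$, and $U^q_{\le a}$, $W^q_{\le a}$ for the trunks.

\begin{lemma}\label{lem:disjoint}
The $2m$ branches $U^q$, $W^q$ are pairwise disjoint and avoid $u$ and $v$. In Case A they avoid $V(P)$.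
\end{lemma}

\begin{proof}
Removing $u$ from the tree that contains $B(u)$ leaves its neighbors in different components, and $U^q$ lies in the component of $u_q$. So the $U^q$ are pairwise disjoint and avoid $u$; in the same way the $W^q$ are pairwise disjoint and avoid $v$. In Case C the rest follows from $B(u)\cap B(v)=\emptyset$.

In Cases A and B, the path $P-u$ lies in the component of $T-u$ containing $p_1$, and $u_q\ne p_1$. So $U^q$ avoids $V(P)$ and lies in a component of $T-u$ that does not contain $v$. Suppose that $W^{q'}$ contains a vertex $y$ that equals $u$ or lies in some $U^q$. The unique $v$--$y$ path in $T$ is monochromatic, starts with $vv_{q'}$, and contains $u$; its part from $v$ to $u$ is $P$. So $P$ is monochromatic and $v_{q'}=p_{d-1}$. The first fails in Case B and the second in Case A. Finally, in Case A we have $v_{q'}\ne p_{d-1}$, so $W^{q'}$ lies in a component of $T-v$ that does not meet $P-v$.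
\end{proof}

\subsection{Joining the branches}

For $q=1,\dots,m$ in turn we construct a $u$--$v$ path $\Lambda_q$ of color $c_q$, with at most $\ell$ vertices, through $u_q$ and $v_q$, whose internal vertices avoid
\[
Q_q=\{u,v\}\ \cup\ V_P\ \cup\bigcup_{q'<q}V(\Lambda_{q'})\ \cup\bigcup_{q'>q}\bigl(U^{q'}_{\le a}\cup W^{q'}_{\le a}\bigr),
\]
where $V_P=V(P)$ in Case A and $V_P=\emptyset$ otherwise. By \eqref{eq:sizes}, $|Q_q|\le 2+(2b+1)+k\ell+2k4^a$.

Suppose that $\Lambda_1,\dots,\Lambda_{q-1}$ have been constructed. By Lemma~\ref{lem:disjoint}, the only vertices of $Q_q$ in $U^q\cup W^q$ are internal vertices of earlier paths. There are at most $k\ell$ of them, and none lies in the trunks $U^q_{\le a}$, $W^q_{\le a}$, which are contained in $Q_{q'}$ for all $q'<q$. Since $|S_a(uu_q)|\ge2^{a-1}>k\ell$, some $x^*\in S_a(uu_q)$ has no descendant in $Q_q$. Let $X$ be the set of its descendants in $S_b(uu_q)$, and define $y^*\in S_a(vv_q)$ and $Y\subset S_b(vv_q)$ by the same rule. Then $|X|,|Y|\ge2^{b-a}\ge\frac2\beta|Q_q|$ by \eqref{eq:param}, so Lemma~\ref{lem:link} gives a path in $N_{c_q}-Q_q$ of length at most $L$ from some $x\in X$ to some $y\in Y$. The path in the branch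 from $u_q$ to $x$ has $b$ vertices and consists of trunk vertices and descendants of $x^*$, so it avoids $Q_q$; the path from $y$ to $v_q$ has the same properties. The three paths form a connected subgraph of color $c_q$ that avoids $Q_q$ and has at most $2b+L+1$ vertices. It contains a $u_q$--$v_q$ path, and adding the edges $uu_q$ and $v_qv$ gives $\Lambda_q$, with at most $2b+L+3=\ell$ vertices.

The paths $\Lambda_1,\dots,\Lambda_m$, together with $P$ in Case A, are disjoint monochromatic $u$--$v$ paths in $N$. There are $k$ of them in Cases A and C and $k-1$ in Case B. Vertices adjacent in $N$ fall into Case A, so (a) and (b) hold. This proves Theorem~\ref{thm:counter}.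

\section{The upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:upper}. Let $k\ge4$, put $B_0=154k\cdot155k$, and let $n>154k+B_0^2$. Take a monochromatic $k$-connected coloring of $K_n$ with connected color classes. Let $C_1,\dots,C_t$ be the classes with at least two edges, regarded as graphs without isolated vertices, with $c_i\ge3$ vertices and $e_i\ge c_i-1$ edges, and let $N$ be the core. Let $d(x)=\sum_ir_i(x)$ be the degree of $x$ in $N$ and $\varepsilon(x)=d(x)-k\ge0$ its \emph{excess}, so that $2s=\sum_x\varepsilon(x)$. By \eqref{eq:count} and because the number of colors is an integer, it suffices to prove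
\begin{equation}\label{eq:goal}
t-s\le\lfloor k/3\rfloor .
\end{equation}
Example~\ref{ex:regular} is the case $s=0$. In general each class adds $1$ to $t$, and we must show that all classes but $\lfloor k/3\rfloor$ force at least $1$ into $s$. We first show that $s$ may be assumed bounded in terms of $k$; then almost all vertices have excess $0$, and the structure of Example~\ref{ex:regular} reappears on a large connected set.

The mechanism that creates excess is this: an edge at $x$ in a class that misses $v$ is useless for the pair $x,v$. Define
\[
\operatorname{lost}(x,v)=\sum_{i:\ x\in V(C_i),\ v\notin V(C_i)}r_i(x)\qquad(x\ne v).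
\]
Disjoint monochromatic $x$--$v$ paths in $N$ start with distinct edges, none of them lost, so their number is at most $d(x)-\operatorname{lost}(x,v)$. Conditions (a) and (b) of Lemma~\ref{lem:core} give
\begin{equation}\label{eq:lost}
\operatorname{lost}(x,v)\le\varepsilon(x)+1,\qquad\text{and}\qquad \operatorname{lost}(x,v)\le\varepsilon(x)\ \text{ if }xv\in E(N).
\end{equation}
A \emph{leaf} of $C_i$ is a vertex $x$ with $r_i(x)=1$.

\begin{lemma}\label{lem:leaves}
Let $\Lambda$ be a nonempty set of leaves of $C_i$, all of excess $0$. Then $\sum_{x\in V(C_i)\setminus\Lambda}r_i(x)\ge4$, and if equality holds, the sum has a single term.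
\end{lemma}

\begin{proof}
Let $x\in\Lambda$. By \eqref{eq:lost}, $\operatorname{lost}(x,v)=0$ for each of the $k$ $N$-neighbors $v$ of $x$, so all of them lie in $C_i$ and $c_i\ge k+1$. A connected graph on at least three vertices has a vertex that is not a leaf, so $|\Lambda|\le c_i-1$. The sum equals $2e_i-|\Lambda|\ge2(c_i-1)-|\Lambda|\ge c_i-1\ge k\ge4$, and equality forces $|\Lambda|=c_i-1$.
\end{proof}

\subsection{Large excess}

There are few classes that cover a constant fraction of the vertices, and each of the other classes misses most vertices and therefore costs excess. We need the cost to be a constant greater than $1$, so that for large $s$ the surplus also pays for the large classes.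

\begin{lemma}\label{lem:large}
If $s\ge77k$, then $t\le s$.
\end{lemma}

\begin{proof}
If $s\ge kn/2$, then $t\le e(N)/2=\frac{kn}4+\frac s2\le s$. So let $s<kn/2$; then $e(N)<kn$. Call $C_i$ \emph{large} if $c_i>n/10$ and \emph{small} otherwise. If there are $p$ large classes, then $p(\frac n{10}-1)<kn$, and $p\le11k$ because $n\ge110$. We show that the number $q$ of small classes is at most $\frac67s$; then $t\le11k+\frac67s\le s$.

Let $m(x)$ be the sum of $r_i(x)$ over small classes. A small class misses at least $0.9n$ vertices, so the average of $\operatorname{lost}(x,v)$ over $v\ne x$ is at least $0.9\,m(x)$, and \eqref{eq:lost} gives $\varepsilon(x)\ge0.9\,m(x)-1$. For $m(x)\geq 1$ put $\varphi(x)=\varepsilon(x)/m(x)$. For $m(x)=2,3,4$ the integer $\varepsilon(x)$ is at least $1,2,3$, and for $m(x)\ge5$ we have $\varphi(x)\ge0.9-0.2$. So $\varphi(x)\ge\frac12$ if $m(x)=2$, and $\varphi(x)\ge\frac23$ if $m(x)\ge3$. If $m(x)=1$, then $\varphi(x)\ge1$ unless $x$ lies in $X_1=\{x:\ m(x)=1,\ \varepsilon(x)=0\}$. Distribute the excess of $x$ evenly over its edges in small classes: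
\[
2s\ \ge\sum_{x:\,m(x)\ge1}m(x)\varphi(x)=\sum_{i\ \mathrm{small}}w_i,\qquad w_i=\sum_{x\in V(C_i)}r_i(x)\varphi(x).
\]
It remains to show that $w_i\ge\frac73$ for every small class. We use that $\varphi\ge\frac12$ on $V(C_i)\setminus X_1$.

Suppose that $\Lambda=V(C_i)\cap X_1$ is nonempty. Its vertices are leaves of $C_i$ of excess $0$, so Lemma~\ref{lem:leaves} applies. If the sum there is at least $5$, then $w_i\ge\frac52$. If it is $4$, then a single vertex $y$ has $r_i(y)=4$, so $m(y)\ge4$ and $w_i\ge4\cdot\frac23$.

Suppose that $V(C_i)\cap X_1=\emptyset$. Then $w_i\ge\frac12\cdot2e_i=e_i$, which suffices if $e_i\ge3$. If $e_i=2$, then $C_i$ is a path with middle vertex $y$, and each end contributes at least $\frac12$. If $m(y)\ge3$, then $y$ contributes at least $2\cdot\frac23$. If $m(y)=2$, then since $d(y)\ge k>2$ the vertex $y$ has an $N$-neighbor $v$ outside $C_i$, so $\varepsilon(y)\ge\operatorname{lost}(y,v)\ge2$ and $y$ contributes at least $2$. In both cases $w_i\ge\frac43+1=\frac73$.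
\end{proof}

\subsection{Bounded excess: the spanning classes}

From now on $s<77k$. Let $A$ be the set of vertices of excess $0$ and $Z=V\setminus A$. Then $|Z|\le2s<154k$, every degree is at most $k+2s<155k$, and so at most $B_0$ edges of $N$ meet $Z$. The graph $N$ is connected by (a) and (b), so either $Z=\emptyset$ and $N[A]=N$ is connected, or every component of $N[A]$ sends an edge to $Z$. Thus $N[A]$ has at most $B_0$ components, and as $|A|>n-154k>B_0^2$, one of them, with vertex set $D$, has $|D|>B_0$. By (a) and Lemma~\ref{lem:sat}(iii), there are numbers $r_i$ with $\sum_ir_i=k$ and $r_i(x)=r_i$ for all $x\in D$. Let $I=\{i:r_i\ge1\}$ and let $J$ be the set of the other indices, so that $t=|I|+|J|$. Let $Y$ be the set of outside neighbors of $D$ in $N$; since $D$ is a component of $N[A]$, we have $Y\subset Z$.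

\emph{For $i\in I$ we have $r_i\ge2$.} Suppose $r_i=1$. An edge of $C_i$ inside $D$ would be a component of $C_i$, which is connected and has at least two edges. So the edge of $C_i$ at each vertex of $D$ goes to $Y\subset Z$, and $|D|\le B_0$, a contradiction.

\emph{For $i\in I$ the class $C_i$ is spanning.} Given $v$, take $x\in D\setminus\{v\}$; then $\operatorname{lost}(x,v)\le1<r_i(x)$, so $v\in V(C_i)$.

\emph{Excess and the classes in $J$.} Put $m_J(v)=\sum_{j\in J}r_j(v)$. For any $v$ and $x\in D\setminus\{v\}$ there are $k-1$ disjoint monochromatic $x$--$v$ paths in $N$. They have colors in $I$, as all edges at $x$ do, and distinct last edges, so $\sum_{i\in I}r_i(v)\ge k-1$. If $y\in Y$, choose $x\in D$ adjacent to $y$; Lemma~\ref{lem:sat}(ii) gives $r_i(y)\ge r_i$ for all $i$. Since $\varepsilon(v)=m_J(v)+\sum_{i\in I}r_i(v)-k$,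
\begin{equation}\label{eq:eps}
\varepsilon(v)\ge m_J(v)-1\quad(v\in V),\qquad
\varepsilon(y)=m_J(y)+\sum_{i\in I}\bigl(r_i(y)-r_i\bigr)\quad(y\in Y),
\end{equation}
and all terms in the last sum are nonnegative.

\emph{Each class in $J$ pays for itself.} Let $j\in J$ and $\Lambda=A\cap V(C_j)$. By \eqref{eq:eps}, $m_J\le1$ on $A$, so $\Lambda$ consists of leaves of $C_j$ of excess $0$. Then $\sum_{z\in Z}r_j(z)\ge4$, by Lemma~\ref{lem:leaves} if $\Lambda\ne\emptyset$ and because the sum is $2e_j$ if $\Lambda=\emptyset$. For $z\in Z$ we have $\varepsilon(z)\ge\max\{1,m_J(z)-1\}\ge\frac12m_J(z)$. Hence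
\begin{equation}\label{eq:J}
2s=\sum_{z\in Z}\varepsilon(z)\ \ge\ \sum_{z\in Z}\tfrac12m_J(z)\ \ge\ 2|J| ,
\end{equation}
and $t-s\le|I|$. If $|I|\le\lfloor k/3\rfloor$, then \eqref{eq:goal} holds.

\subsection{Classes of degree two}

Let $|I|>\lfloor k/3\rfloor$, so $|I|\ge2$. Since $r_i\ge2$ on $I$, we only know $|I|\le\lfloor k/2\rfloor$, and the classes in $I_2=\{i\in I:r_i=2\}$ have to be paid for by improving \eqref{eq:J}. The exact formula for the excess in \eqref{eq:eps} is available only on $Y$, so we distinguish whether or not $W=V\setminus(D\cup Y)$ is empty.

\emph{Case $W=\emptyset$.} Here $Z=Y$. Let $i\in I_2$. The class $C_i$ has degree $2$ on $D$ and at least $2$ on $Y$, so $\sum_{y\in Y}(r_i(y)-2)=2e_i-2n$ is even and nonnegative. If it were $0$, then $C_i$ would be connected, spanning and $2$-regular, that is, a Hamilton cycle; Lemma~\ref{lem:ham} excludes this, since a vertex of $D$ has degree $k$ and sees $|I|\ge2$ colors. So the sum is at least $2$, and \eqref{eq:eps} and \eqref{eq:J} give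
\[
2s\ \ge\ \sum_{y\in Y}\tfrac12m_J(y)+\sum_{i\in I_2}\sum_{y\in Y}\bigl(r_i(y)-2\bigr)\ \ge\ 2|J|+2|I_2| .
\]
Therefore $t-s\le|I\setminus I_2|\le\lfloor k/3\rfloor$, because $r_i\ge3$ for $i\in I\setminus I_2$ and $\sum_i r_i=k$.

\emph{Case $W\ne\emptyset$.} Now $Y$ separates $D$ from $W$ in $N$. Any two vertices are joined by $k-1$ disjoint paths in $N$, so $|Y|\ge k-1$. For $y\in Y$, \eqref{eq:eps} gives $\varepsilon(y)\ge\max\{1,m_J(y)\}\ge\frac12m_J(y)+\frac12$. Thus \eqref{eq:J} improves to $2s\ge2|J|+\frac{k-1}2$, and
\[
t-s\ \le\ |I|-\frac{k-1}4\ \le\ \Big\lfloor\frac k2\Big\rfloor-\frac{k-1}4 .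
\]
If $k$ is odd, then $k\ge5$ and the right side is $\frac{k-1}4\le\frac{k-2}3\le\lfloor\frac k3\rfloor$. If $k$ is even, the right side is $\frac{k+1}4$, and $s=e(N)-\frac{kn}2$ is an integer; as $k+1$ is odd, $t-s\le\lfloor\frac{k+1}4\rfloor=\lfloor\frac k4\rfloor\le\lfloor\frac k3\rfloor$.

Together with Lemma~\ref{lem:large}, this proves \eqref{eq:goal} in all cases, and Theorem~\ref{thm:upper} follows. The hypothesis $k\ge4$ entered through the bound $4$ in Lemma~\ref{lem:leaves}, through $d(y)>2$ in Lemma~\ref{lem:large}, and through the last comparison for odd $k$; the size of $n$ was used to bound the number of large classes and to find $D$.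

\begin{thebibliography}{9}

\bibitem{CFLP}
Qingqiong Cai, Shinya Fujita, Henry Liu, Boram Park,
\emph{Monochromatic $k$-connection of graphs},
arXiv:2402.09254 (2024).

\bibitem{Ha}
Harary, PNAS 48 (1962).

\bibitem{Ma}
Mader, Arch. Math. 23 (1972).

\bibitem{Mo}
Morgenstern, J. Combin. Theory Ser. B 62 (1994), 44--62.

\end{thebibliography}
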